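# Doubling projective metrics that do not embed into Euclidean space

## Three theorems

Throughout, $n\ge 2$, a *convex domain* is a nonempty open convex set $\Omega\subseteq\mathbb R^n$, and $|\cdot|$ is the Euclidean norm.

**Theorem A.** For every $n\ge2$ there is a doubling projective metric on the convex domain $\mathbb R\times(0,1)\times\mathbb R^{n-2}\subset\mathbb R^n$ that admits no bi-Lipschitz embedding into a Hilbert space. In particular it embeds bi-Lipschitzly in no $\mathbb R^N$.

**Theorem B.** For every $n\ge 2$ and every convex domain $\Omega\subseteq\mathbb R^n$ (including $\mathbb R^n$) there is a doubling projective metric on $\Omega$ with no bi-Lipschitz embedding into any superreflexive (for example, uniformly convex) Banach space. The metric of Theorem A has this property too. These metrics embed isometrically into $L_1$.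

**Theorem C.** For all $n\ge2$, $m\ge1$ there are a convex domain in $\mathbb R^n$ and a projective metric on it that embeds bi-Lipschitzly into some $\mathbb R^N$ (so is doubling) but not into $\mathbb R^m$.

The question behind these statements is from Leonid V. Kovalev, "Bi-Lipschitz embedding of projective metrics", arXiv:1312.7792 (2013): does every doubling projective metric on a convex domain $\Omega\subseteq\mathbb R^n$ admit a bi-Lipschitz embedding into some $\mathbb R^N$, or even into $\mathbb R^n$? Theorem A answers the first part, and therefore also the second, in the negative in every dimension $n\ge2$. Theorem C says that the second part fails even for metrics for which the first part holds. Now let us see what the words mean.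

## Projective metrics and doubling spaces

**Definition.** A metric $d$ on a convex domain $\Omega$ is *projective* (or *Desarguesian*) if it induces the Euclidean topology on $\Omega$ and, for all $x,y,z\in\Omega$, the equality $d(x,z)+d(z,y)=d(x,y)$ holds if and only if $z$ is a convex combination of $x$ and $y$.

Equivalently, line segments are the unique geodesics of $d$. Metrics of strictly convex norms and Hilbert geometries are examples. The $\ell^1$ norm on $\mathbb R^2$ is additive on segments but is not projective: going from $(0,0)$ to $(1,1)$ through $(1,0)$ costs $1+1=2$, no detour, although $(1,0)$ is off the segment.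

**Definition.** A map $f$ from a metric space $(X,d)$ into a normed space is a *bi-Lipschitz embedding with constant $L\ge1$* if $L^{-1}d(x,y)\le\|f(x)-f(y)\|\le L\,d(x,y)$ for all $x,y$. A metric space is *doubling* if for some $M$ every ball of radius $r$ is covered by at most $M$ balls of radius $r/2$.

An infinite set with all distances equal to $1$ is not doubling: a closed ball of radius $1$ is everything, a ball of radius $\frac12$ is a point. A projective metric need not be doubling; the Beltrami–Klein model of hyperbolic space is not. Doubling is necessary for embeddability into some $\mathbb R^N$ (we check this below), but it is not sufficient for general metric spaces.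

Two easy cases. On an open interval $\Omega\subseteq\mathbb R$ the question is empty: fix $x_0$, put $F(x)=d(x_0,x)$ for $x\ge x_0$ and $F(x)=-d(x_0,x)$ for $x<x_0$; additivity on segments gives $d(x,y)=|F(x)-F(y)|$. And if $d$ comes from a norm on $\mathbb R^n$, the identity map is bi-Lipschitz to Euclidean $\mathbb R^n$. So we need $n\ge2$ and metrics that are inhomogeneous at many scales.

We work with a form of doubling that is convenient for counting. A *pseudometric* may vanish at distinct points. $B(x,r)$ denotes the closed ball.

**Convention.** A pseudometric space $(X,\rho)$ is *$D$-doubling* if for all $x\in X$, $r>0$ the ball $B(x,r)$ is covered by at most $D$ sets of diameter $\le r/2$.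

A nonempty set of diameter $\le r/2$ lies in a closed ball of radius $r/2$ about any of its points. So, applying the definition twice, $B(x,r)$ is covered by $D^2$ sets of diameter $\le r/4$, hence by $D^2$ balls (open or closed) of radius $r/2$. Thus $D$-doubling implies doubling in the usual sense. A constant is called *universal* if it is absolute, or, in $n$ dimensions, depends only on $n$.

**Lemma 1.** (i) $D$-doubling passes to subsets, to positive multiples of the pseudometric, and to pullbacks under maps, with the same $D$. (ii) If $\rho_1,\rho_2$ on $X$ are $D_1$- and $D_2$-doubling, then $\rho_1+\rho_2$ is $D_1^2D_2^2$-doubling. (iii) If $X=X_1\cup X_2$ and $X_i$ is $D_i$-doubling, then $X$ is $(D_1^2+D_2^2)$-doubling. (iv) $\mathbb R^n$ is doubling. (v) A space that embeds bi-Lipschitzly into some $\mathbb R^N$ is doubling.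

*Proof.* (i) For subsets, intersect the cover with the subset; for multiples, rescale $r$; for a pullback under $\phi$, the ball about $x$ is the preimage of the ball about $\phi(x)$ (in the image), and preimages of the covering sets have the same diameters or smaller. (ii) $B_{\rho_1+\rho_2}(x,r)\subset B_{\rho_1}(x,r)\cap B_{\rho_2}(x,r)$. Cover the $i$-th ball by $D_i^2$ sets of $\rho_i$-diameter $\le r/4$ and intersect the two covers. (iii) If $B(x,r)$ meets $X_i$ at $x'$, then $B(x,r)\cap X_i$ lies in the ball of $X_i$ about $x'$ of radius $2r$, so it is covered by $D_i^2$ sets of diameter $\le 2r/4$. (iv) A ball of radius $r$ lies in a cube of side $2r$; cut it into $k^n$ cubes of side $2r/k$ with $k\ge4\sqrt n$; their diameters are $2r\sqrt n/k\le r/2$. (v) Let $f$ have constant $L$, and let $\mathbb R^N$ be $D$-doubling. Then $f(B(x,r))$ lies in a ball of radius $Lr$, which is covered by $D^k$ sets of diameter $\le 2^{-k}Lr$. Their preimages have diameter $\le2^{-k}L^2r\le r/2$ if $2^k\ge2L^2$. $\square$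

The "only if" part in the definition of a projective metric is cheap, since we may always add the Euclidean metric.

**Lemma 2.** Let $\rho$ be a continuous pseudometric on a convex domain $\Omega$ with $\rho(x,y)=\rho(x,z)+\rho(z,y)$ whenever $z\in[x,y]$. Then $d=\rho+|\cdot|$, that is, $d(x,y)=\rho(x,y)+|x-y|$, is a projective metric.

*Proof.* Additivity on segments is clear. If $d(x,z)+d(z,y)=d(x,y)$, then, since both summands satisfy the triangle inequality, both are equalities; so $|x-z|+|z-y|=|x-y|$ and $z\in[x,y]$. As $d(x,y)\ge|x-y|$ and $d$ is continuous, $d$ induces the Euclidean topology. $\square$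

## Metrics that count separating lines

We write points of the plane as $p=(x,y)$, call $y$ the *height*, and describe lines as graphs over the height, $x=f(y)$ with $f$ affine.

**Definition.** Let $(\Lambda,\mu)$ be a finite measure space and $f_\lambda:\mathbb R\to\mathbb R$ affine for $\lambda\in\Lambda$, measurably in $\lambda$. Put
$$S(p)=\{\lambda: f_\lambda(y)<x\},\qquad d_\mu(p,q)=\mu\big(S(p)\triangle S(q)\big).$$

So $S(p)$ is the set of lines to the left of $p$, and $d_\mu(p,q)$ is the measure of the set of lines that separate $p$ from $q$. This is the Crofton formula read as a definition.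

**Lemma 3.** $d_\mu$ is a pseudometric that is additive on segments. If $\mu\{\lambda:f_\lambda(y)=x\}=0$ for all $(x,y)$, then $d_\mu$ is continuous.

*Proof.* $d_\mu(p,q)=\|1_{S(p)}-1_{S(q)}\|_{L_1(\mu)}$ is a pseudometric. Along a segment, $x-f_\lambda(y)$ is an affine function of the parameter, so the indicator of its positivity is monotone; hence for $z\in[p,q]$ we have $|1_{S(p)}-1_{S(q)}|=|1_{S(p)}-1_{S(z)}|+|1_{S(z)}-1_{S(q)}|$ pointwise on $\Lambda$. Integrate. If $p\to p_0=(x_0,y_0)$, then $1_{S(p)}(\lambda)\to1_{S(p_0)}(\lambda)$ for each $\lambda$ with $f_\lambda(y_0)\ne x_0$, so almost everywhere, and $d_\mu(p,p_0)\to0$ by dominated convergence. The triangle inequality gives continuity in both variables. $\square$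

*One bundle of parallel lines.* If the lines $f_\lambda$ never cross, the sets $S(p)$ are totally ordered by inclusion, and $p\mapsto\mu(S(p))$ is an isometry into $\mathbb R$.

*Two crossing bundles.* Take lines $x=y+hs$ and $x=-y+hs'$, $s,s'\in[0,1]$, with Lebesgue measure on each parameter interval and $h>0$. With $T(a)=\min(\max(a,0),1)$,
$$d_\mu(p,q)=\big|T(\tfrac{x_p-y_p}h)-T(\tfrac{x_q-y_q}h)\big|+\big|T(\tfrac{x_p+y_p}h)-T(\tfrac{x_q+y_q}h)\big| ,$$
and $p\mapsto\big(T(\frac{x-y}h),T(\frac{x+y}h)\big)$ is onto the unit square. So we get exactly the square with the $\ell^1$ metric, which embeds well; but it is not flat in the Hilbert sense. Its corners $z_0=(0,0)$, $z_2=(1,0)$, $z_3=(0,1)$, $z_{23}=(1,1)$ form a four-cycle: sides $1$, diagonals $2$. In a Hilbert space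
$$\|z_0-z_{23}\|^2+\|z_2-z_3\|^2\le\|z_0-z_2\|^2+\|z_2-z_{23}\|^2+\|z_{23}-z_3\|^2+\|z_3-z_0\|^2,$$
because the right side minus the left side is $\|z_0-z_2+z_{23}-z_3\|^2$. If a map satisfies $\text{distance}\le\|\text{image difference}\|\le\Gamma\cdot\text{distance}$ on the corners, then $4+4\le4\Gamma^2$, so $\Gamma\ge\sqrt2$. One crossing of two bundles forces a definite loss. We call such a four-cycle a *diamond*.

## Nesting diamonds when two lines cross only once

To force unbounded loss, nest diamonds. Take a bundle $v$ of mass $4^{-j}$ and split it into four sub-bundles $v1,v2,v3,v4$ of mass $4^{-j-1}$, ordered from left to right, with $v2$ and $v3$ crossing at a height $t_v$. Crossing the bundle $v$ from left to right then means: sweep $v1$; then sweep $v2$ and $v3$, in this order if we walk below $t_v$ and in the opposite order above; then sweep $v4$. In other words, the "edge" $v$ has become an edge, a diamond, an edge. Repeating this in every new edge gives a Laakso-type graph, with a diamond inside each edge at each scale. If all $K$ levels contain full sets of diamonds, then the losses add up to a multiple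 of $K$ (we shall prove the inequality that adds them).

Here is the point where this stops. A diamond has two edges on which $v2$ is swept: one below $t_v$, where $v3$ has not yet been swept, and one above $t_v$, where it has. Both edges consist of the *same lines*. For a diamond at the next level in the lower edge, a line $\lambda\in v22$ and a line $\lambda'\in v23$ must appear in both orders at heights below $t_v$; for a diamond in the upper edge, in both orders at heights above $t_v$. But $f_\lambda-f_{\lambda'}$ is affine and changes sign at most once. So only one of the two edges can get a diamond.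

One can give up the other edge, and then the choice matters. Suppose we always place the new crossing inside the part of the old diamond. If the level-$j$ diamonds have total weight $\omega$ (weights count mass, shared equally between the two copies of an edge), the pieces $v1$ and $v4$ keep weight $\frac14$ each, and $v2$, $v3$ keep only one of two copies, weight $\frac18$ each. The surviving weight is $\frac34\omega$, so the total over all levels is $\sum_j(\frac34)^j<4$: bounded, and nothing follows.

The remedy is a greedy choice: for each bundle $v$, among all the copies of the edge $v$ that are present in the picture, put the crossing into the *heaviest* one. A bundle of level $j$ turns out to have at most $j+1$ copies, so the heaviest has a share at least $\frac1{j+1}$, and the total loss is at least $\sum_{j<K}\frac1{j+1}\ge\log K$. This still diverges. What must then be proved is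

1. that the resulting metric is doubling with a constant independent of $K$, for any choice of crossing heights;
2. that the surviving diamonds do obstruct embeddings;
3. that the pieces for $K=1,2,3,\dots$ can be put together into one projective metric.

## Words in six letters and the sets they encode

Purpose of this section: describe, without any geometry, the sets $S(p)$ that can occur, and show that they form a doubling space.

Let $\Lambda=\{1,2,3,4\}^{\mathbb N}$ with the uniform product probability $\mu$. A finite word $v$ over $\{1,2,3,4\}$ is identified with its cylinder, the *block* of level $|v|$; so $\mu(v)=4^{-|v|}$, the children of $v$ are $v1,\dots,v4$, and the empty word is $\Lambda$ itself.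

The state of a walker who is crossing the bundle $v$ is one of six letters, $E=\{1,2^-,2^+,3^-,3^+,4\}$. The digit says which child is being swept; for the middle children, $-$ means that the other middle child has not been swept yet, and $+$ that it has. So for $e\in E$ the *child* $c(e)$ is the child of $v$ given by the digit of $e$, and the *base* is what has been swept before:
$$\beta_v(1)=\emptyset,\quad \beta_v(2^-)=\beta_v(3^-)=v1,\quad \beta_v(2^+)=v1\cup v3,\quad \beta_v(3^+)=v1\cup v2,\quad \beta_v(4)=v1\cup v2\cup v3 .$$

For $e=e_1\dots e_k\in E^k$ let $b(e)$ be the block given by the digits of $e$, and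
$$A(e)=\bigcup_{i\le k}\beta_{b(e_1\dots e_{i-1})}(e_i),$$
a set disjoint from $b(e)$. For infinite $e$ put $S(e)=\bigcup_{i}\beta_{b(e_1\dots e_{i-1})}(e_i)$. For example, $e=2^+3^-$ has $b(e)=23$ and $A(e)=1\cup3\cup21$, of measure $\frac14+\frac14+\frac1{16}$.

Let $\mathcal L=\{S(e):e\in E^{\mathbb N}\}$, with sets identified modulo $\mu$-null sets, and $d(S,S')=\mu(S\triangle S')$. For $e\in E^k$ the *cell* is $\mathcal L(e)=\{S(ef):f\in E^{\mathbb N}\}$. Its elements satisfy $A(e)\subset S\subset A(e)\cup b(e)$, so $\mathcal L(e)$ has diameter $\le4^{-k}$. Note $A(e)=S(e111\dots)$, and $A(e)\cup b(e)=S(e444\dots)$ up to one point of $\Lambda$. So both belong to $\mathcal L(e)$. Also, if $S=S(e_1e_2\dots)$ and $v=b(e_1\dots e_{i-1})$, then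
$$S\setminus v=A(e_1\dots e_{i-1}),\qquad S\cap v=\beta_v(e_i)\cup U,\quad U=S\cap c(e_i).\tag{1}$$

There are $6^k$ words of length $k$ and the cells have size $4^{-k}$, so it is not obvious that few cells are near a given set. But they are:

**Lemma 4.** If $S\in\mathcal L$ and $0\le r<4^{-k}$, at most $21$ words $e'\in E^k$ satisfy $\mathcal L(e')\cap B(S,r)\neq\emptyset$.

*Proof.* **Step 1: the first difference.** We find what a nearby set can look like at the first index where its word differs. Fix a representation $S=S(e_1e_2\dots)$. Let $S'=S(e_1'e_2'\dots)\in B(S,r)$ with $e'_1\dots e'_k\ne e_1\dots e_k$, let $i\le k$ be the first index with $e_i\ne e_i'$, and put $v=b(e_1\dots e_{i-1})$. By (1), $S\triangle S'\subset v$, and $S\cap v=\beta_v(e_i)\cup U$, $S'\cap v=\beta_v(e'_i)\cup U'$ with $U\subset c(e_i)$, $U'\subset c(e_i')$. There are fifteen pairs $\{e_i,e_i'\}$.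

In seven of them a whole block lies in the difference: for $\{1,2^+\},\{2^-,2^+\},\{4,2^-\}$ it contains $v3$; for $\{1,3^+\},\{3^-,3^+\},\{4,3^-\}$ it contains $v2$; for $\{1,4\}$ it contains both. Then $d(S,S')\ge4^{-i}\ge4^{-k}>r$, which is excluded.

In the remaining eight, exchanging $S$ and $S'$ if necessary so that $U$ belongs to the first-listed letter, $S\triangle S'$ is:

* $\{1,2^-\},\{1,3^-\}$: $(v1\setminus U)\cup U'$;
* $\{2^-,3^-\}$: $U\cup U'$;
* $\{2^-,3^+\}$: $(v2\setminus U)\cup U'$;
* $\{2^+,3^-\}$: $U\cup(v3\setminus U')$;
* $\{2^+,3^+\}$: $(v2\setminus U)\cup(v3\setminus U')$;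
* $\{4,2^+\},\{4,3^+\}$: $U\cup(c'\setminus U')$, where $c'$ is the child of the second letter.

For instance, with $\{2^-,3^+\}$ we compare $v1\cup U$, $U\subset v2$, with $v1\cup v2\cup U'$, $U'\subset v3$. The others are read off in the same way. So for each of $S,S'$, with its own child $c$ and part $U$, either $\mu(U)\le r$ (call this "left") or $\mu(c\setminus U)\le r$ ("right"). For the letter $1$ it is always "right", for the letter $4$ always "left".

**Step 2: the tail is constant.** We show that "left" and "right" determine all later letters up to $k$. Suppose "left" holds for $S$. Then $e_{i+1}=\dots=e_k=1$: otherwise let $l\le k$ be the first index $>i$ with $e_l\ne1$; the base of $e_l$ contains the first child, so $U$ contains the block $b(e_1\dots e_{l-1})1$, of mass $4^{-l}\ge4^{-k}>r$. Suppose "right" holds. Then $e_{i+1}=\dots=e_k=4$: otherwise some $l\le k$, $l>i$, has $e_l\ne4$; then neither the base nor the child of $e_l$ meets the fourth child, so $c\setminus U$ contains $b(e_1\dots e_{l-1})4$, of mass $\ge4^{-k}>r$. The same holds for $e'$.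

**Step 3: counting.** Now $e'_1\dots e'_k=e_1\dots e_{i-1}\,e_i'\,\tau'^{\,k-i}$ with $\tau'\in\{1,4\}$: at most $5\cdot2=10$ words for each $i$. Which $i$ can occur? Either $i=k$, or $i<k$ and $e_{i+1}=\dots=e_k=\tau\in\{1,4\}$. In the latter case $e_i\ne\tau$, since $e_i=1$ is "right" and forces $\tau=4$, and $e_i=4$ is "left" and forces $\tau=1$. So $i+1$ is the start of the maximal constant tail of $e_1\dots e_k$, and $i$ is determined by $e$. Together with the word $e_1\dots e_k$ itself there are at most $1+10+10=21$ words. $\square$

**Corollary 5.** (i) If $R<4^{-(l-h)}$ with integers $l,h\ge0$, then at most $21\cdot6^h$ words in $E^l$ have cells meeting $B(S,R)$, for any $S\in\mathcal L$. (ii) $\mathcal L$ is $756$-doubling.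

*Proof.* (i) If $l\ge h$, a cell lies in the cell of its prefix of length $l-h$; apply Lemma 4 to the prefixes, each of which has $6^h$ extensions. If $l<h$, there are only $6^l$ words. (ii) If $4^{-k-1}\le r<4^{-k}$ with $k\ge0$, use the cells of level $k+2$ that meet $B(S,r)$: by (i) with $h=2$ there are at most $21\cdot36=756$, of diameter $\le4^{-k-2}\le r/4$. If $1\le r<2$, use the six cells of level $1$, of diameter $\le\frac14$. If $r\ge2$, one set suffices, because $\mathcal L$ has diameter $\le1$. $\square$

## Gadgets: bundles inside bundles

**Definition.** A *gadget of depth $K$* consists of $\varepsilon\in(0,\frac18]$ and affine functions $g_{v,i}$ ($|v|<K$, $1\le i\le4$). They define, for $\lambda=\lambda_1\lambda_2\dots\in\Lambda$,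
$$f_\lambda(y)=\sum_{j=1}^{K}\varepsilon^j g_{\lambda_1\dots\lambda_{j-1},\,\lambda_j}(y)+\varepsilon^{K+1}\theta(\lambda),\qquad \theta(\lambda)=\sum_{i\ge1}(\lambda_{K+i}-1)5^{-i}\in[0,\tfrac34].$$
A *leaf* is a block of level $K$.

Inside a leaf the lines $x=f_\lambda(y)$ are parallel. If $\lambda,\lambda'$ lie in one leaf and first differ at position $K+i$, with $\lambda_{K+i}<\lambda'_{K+i}$, then
$$\theta(\lambda')-\theta(\lambda)\ge5^{-i}-\sum_{l>i}3\cdot5^{-l}=\tfrac14\,5^{-i}>0.\tag{2}$$
So each point of the plane lies on at most one line of each leaf, hence on at most $4^K$ lines. Points of $\Lambda$ are null, so by Lemma 3 $d_\mu$ is a continuous pseudometric, additive on segments. For each $y$, $\lambda\mapsto f_\lambda(y)$ is continuous on the compact space $\Lambda$.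

For blocks $a,b$ write $a<_yb$ if $f_\lambda(y)<f_{\lambda'}(y)$ for all $\lambda\in a$, $\lambda'\in b$. By (2), if $|v|\ge K$ then $v1<_yv2<_yv3<_yv4$ at every height $y$.

**Definition.** The gadget is *standard* on an interval $I$ if there are pairwise disjoint closed intervals $J_v$ ($|v|<K$), called *windows*, such that for all $y\in I$ and $|v|<K$:

* (S1) $v1<_y v2,\ v1<_yv3,\ v1<_yv4,\ v2<_yv4,\ v3<_yv4$;
* (S2) if $y$ is to the left of $J_v$ then $v2<_yv3$; if $y$ is to the right of $J_v$ then $v3<_yv2$.

(Heights are numbers, and "left" and "right" of a window refer to the real line of heights.)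

*Example.* $K=1$, $I=(0,1)$, $t\in(0,1)$, $g_1=-3$, $g_2=y-t$, $g_3=t-y$, $g_4=3$: four thin bundles, $2$ and $3$ crossing at height $t$. For $\lambda\in2$, $\lambda'\in3$ we have $f_\lambda-f_{\lambda'}=2\varepsilon(y-t)+\varepsilon^2(\theta(\lambda)-\theta(\lambda'))$, and the last term is at most $\frac34\varepsilon^2$ in modulus. So $J_\emptyset=[t-\frac38\varepsilon,t+\frac38\varepsilon]$ is a window: outside it the bundles $2$ and $3$ are disjoint.

Say that $p$ *cuts* a block $v$ if $\emptyset\ne S(p)\cap v\ne v$. The next lemma says that $S(p)$ is coded by a word unless $p$ is inside the crossing of two bundles.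

**Lemma 6.** Let the gadget be standard on $I$ and $p=(x,y)$, $y\in I$.

(A) If there is no $u$, $|u|<K$, with $y\in J_u$ such that $p$ cuts both $u2$ and $u3$, then $S(p)\in\mathcal L$ (modulo null sets).

(B) Otherwise $u$ is unique, and $S(p)=A(e_u)\cup u1\cup T_2\cup T_3$, where $e_u\in E^{|u|}$ with $b(e_u)=u$ depends only on $u$, and $T_2=S(p)\cap u2$, $T_3=S(p)\cap u3$ belong to families $\mathcal C_{u2},\mathcal C_{u3}$ that depend only on $u$ and are totally ordered by inclusion.

*Proof.* Let $S=S(p)$.

**Step 1: one block.** We look for a letter $e$ with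
$$S\cap v=\beta_v(e)\cup(S\cap c(e)).\tag{3}$$
If $|v|\ge K$, or $|v|<K$ and $y\notin J_v$, the children of $v$ are strictly ordered at height $y$, as $1,2,3,4$ or as $1,3,2,4$. If some $\lambda\in S$ lies in a child, all earlier children are contained in $S$. So, letting $c$ be the last child that meets $S$ (or the first child if none does), $S\cap v$ consists of the earlier children, a possibly empty or full part of $c$, and nothing of the later children. In the order $1,2,3,4$ the earlier children form the base of the letter $1,2^-,3^+,4$ respectively; in the order $1,3,2,4$, of the letter $1,3^-,2^+,4$. So (3) holds, and no child other than $c(e)$ is cut.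

If $|v|<K$ and $y\in J_v$, use (S1). If $v1\not\subset S$, then $S\cap v\subset v1$, and the letter $1$ satisfies (3). If $S\cap v4\ne\emptyset$, then $S\supset v1\cup v2\cup v3$, and the letter $4$ does. Otherwise $S\cap v=v1\cup T_2\cup T_3$ with $T_2\subset v2$, $T_3\subset v3$. If $v2,v3$ are not both cut, then $T_3=\emptyset$, $T_3=v3$, $T_2=\emptyset$ or $T_2=v2$, and the letters $2^-,2^+,3^-,3^+$ respectively satisfy (3).

**Step 2: proof of (A).** Now (3) is solvable for every block. Start with $v=\Lambda$ and pass repeatedly from $v$ to $c(e)$. This yields $e\in E^{\mathbb N}$. Any $\lambda$ other than the single point $\bigcap_ib(e_1\dots e_i)$ leaves these blocks at some stage $i$, and at that stage (3) shows that $\lambda\in S$ if and only if $\lambda\in S(e)$.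

**Step 3: proof of (B).** We show that everything outside the crossing is forced. Windows are disjoint, so $u$ is unique. Let $v$ be a proper ancestor of $u$. Then $y\in J_u$ gives $y\notin J_v$, so the children of $v$ are strictly ordered at height $y$, and the child containing $u$ is cut. Hence earlier children are contained in $S$ and later ones are disjoint from $S$. The letter at $v$ is determined by the digit and by the side of $J_v$ on which $y$ lies, and this is the side on which $J_u$ lies. So the word $e_u$ of these letters depends only on $u$, and $S\setminus u=A(e_u)$. Since $S\cap u2\ne\emptyset$, (S1) gives $u1\subset S$; since $u2\not\subset S$, it gives $S\cap u4=\emptyset$. This is the stated formula.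

It remains to find the chains. Two distinct $\lambda,\lambda'\in u2$ lie in different children of their longest common block $v\subset u2$. If $|v|<K$, the window $J_v$ is disjoint from $J_u$, so the order of these children is strict and the same for all heights in $J_u\cap I$. If $|v|\ge K$, it is strict and fixed by (2). So the lines of $u2$ are totally ordered at height $y$, in an order independent of $y\in J_u\cap I$. $T_2$ is an initial segment of this order, and initial segments of a total order are comparable; let $\mathcal C_{u2}$ be the family of initial segments. The same holds for $u3$. $\square$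

## A single gadget is uniformly doubling

**Proposition 7.** There is a universal $D_1$ such that if a gadget (of any depth $K$) is standard on $I$, then $(\mathbb R\times I,d_\mu)$ is $D_1$-doubling.

*Proof.* $d_\mu$ is the pullback of $\mu(S\triangle S')$ under $p\mapsto S(p)$. Let $Q_u$ be the set of the $S(p)$ of type (B) in Lemma 6 with given $u$, and $X_2=\bigcup_uQ_u$. The image lies in $\mathcal L\cup X_2$, so by Lemma 1(i),(iii) and Corollary 5 it suffices to show that $X_2$ is doubling with a universal constant.

By Lemma 6(B), $S\mapsto(\mu(T_2),\mu(T_3))$ is an isometry of $Q_u$ onto a subset of $(\mathbb R^2,\ell^1)$. A subset of diameter $\le2r$ lies in a square of side $2r$, which splits into $8\times8$ squares of side $r/4$ and $\ell^1$-diameter $r/2$. So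

> every subset of $Q_u$ of diameter $\le 2r$ is covered by $64$ sets of diameter $\le r/2$. $\quad(4)$

Let $S_0\in X_2$, $r>0$. If $r\ge2$, one set suffices. Otherwise let $l\ge1$ be the integer with $4^{-l}\le r/2<4^{-l+1}$; so $r<8\cdot4^{-l}$. We sort the $S\in B(S_0,r)$ by the size of the block $u$ in which the crossing takes place.

**Step 1: small crossings, $|u|\ge l$.** Such $S$ are near an element of $\mathcal L$, and we count prefixes. For $S\in Q_u\cap B(S_0,r)$ let $\bar e$ be the prefix of $e_u$ of length $l$. Then $u\subset b(\bar e)$ and $S\setminus b(\bar e)=A(\bar e)$, so $d(S,A(\bar e))\le4^{-l}$. The sets $A(\bar e)\in\mathcal L(\bar e)$ so obtained are pairwise at distance at most $2r+2\cdot4^{-l}<18\cdot4^{-l}<4^{-(l-3)}$. By Corollary 5(i), at most $21\cdot6^3$ prefixes $\bar e$ occur. The $S$ with the same $\bar e$ lie between $A(\bar e)$ and $A(\bar e)\cup b(\bar e)$, so they form a set of diameter $\le4^{-l}\le r/2$.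

**Step 2: intermediate crossings, $l-4\le|u|\le l-1$.** There are few such $u$, and each is handled by (4). Let $|u|=j$. For $S\in Q_u$, $d(S,A(e_u))\le4^{-j}$. The sets $A(e_u)$ of those $u$ with $|u|=j$ and $Q_u\cap B(S_0,r)\ne\emptyset$ are pairwise within $2r+2\cdot4^{-j}$, which is less than $16\cdot4^{-l}+2\cdot4^{-j}\le6\cdot4^{-j}<4^{-(j-2)}$, as $l\ge j+1$. By Corollary 5(i) there are at most $21\cdot36=756$ words $e_u$, and $u=b(e_u)$. So at most $4\cdot756$ such $u$ occur, each needing at most $64$ sets by (4).

**Step 3: big crossings, $|u|+1\le k:=l-4$.** Here the sets $Q_u$ are large compared with $r$, and we must show that only boundedly many of them come near $S_0$. Note $4^{-k}=256\cdot4^{-l}>32r$. We claim that at most $44$ big $u$ have $Q_u\cap B(S_0,r)\ne\emptyset$; by (4) each of them needs at most $64$ sets.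

Order these $u$ by the position of their disjoint windows. Let $u'$ be neither first nor last, and let $S'\in Q_{u'}\cap B(S_0,r)$, with parts $T_2\subset u'2$, $T_3\subset u'3$. Taking the first $u$, there is $S\in B(S_0,r)$ with $S=S(q)$ for a $q$ at a height $y$ left of $J_{u'}$. There $u'2<_yu'3$, so $S\cap u'3=\emptyset$ or $u'2\subset S$. Taking the last $u$, there is $S''\in B(S_0,r)$ from a height right of $J_{u'}$, so $S''\cap u'2=\emptyset$ or $u'3\subset S''$. As $d(S,S')\le2r$ and $d(S'',S')\le2r$,
$$[\mu(T_3)\le2r\ \text{or}\ \mu(u'2\setminus T_2)\le2r]\quad\text{and}\quad[\mu(T_2)\le2r\ \text{or}\ \mu(u'3\setminus T_3)\le2r].$$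
Since $\mu(u'2)=\mu(u'3)\ge4^{-k}>32r$, we cannot have both $\mu(T_3)\le2r$ and $\mu(u'3\setminus T_3)\le2r$, and likewise for $T_2$. So either $\mu(T_2),\mu(T_3)\le2r$, or $\mu(u'2\setminus T_2),\mu(u'3\setminus T_3)\le2r$. Hence $S'$ is within $4r$ of
$$z^-(u')=A(e_{u'})\cup u'1\qquad\text{or of}\qquad z^+(u')=A(e_{u'})\cup u'1\cup u'2\cup u'3 .$$
In terms of the picture: a set that is seen from both sides of the crossing must sit near the bottom or the top corner of the diamond.

The sets $z^\pm(u')$ are unions of blocks of level $k$. All those arising lie within $5r$ of $S_0$, hence pairwise within $10r<4^{-k}$. Distinct unions of level-$k$ blocks are at distance $\ge4^{-k}$. So all of them equal one set $z$. If $z=z^-(u')$, then $z=S(e_{u'}1444\dots)$ modulo null sets, and the word $e_{u'}1\,4^{k-|u'|-1}\in E^k$ has $z$ in its cell. By Lemma 4 with $r=0$ there are at most $21$ such words, and the word determines $u'$: delete the maximal tail of $4$'s, then the letter $1$, and take $b$ of the rest. If $z=z^+(u')=S(e_{u'}4111\dots)$, use the word $e_{u'}4\,1^{k-|u'|-1}$ in the same way. So there are at most $2+42=44$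 big $u$. $\square$

The heights of the crossings played no role in this proof. We are free to choose them.

## Greedy crossing heights

Purpose: choose times $t_v$ so that diamonds keep total weight at least $\log K$. This is combinatorics of intervals.

Fix $K$ and an open bounded interval $I_0$. Suppose distinct $t_v\in I_0$ ($|v|<K$) are given; think of $t_v$ as the height at which $v2$ and $v3$ cross. For $e\in E^j$, $j\le K$, let $I(e)$ be the set of $y\in I_0$ such that for every $i\le j$, with $v=b(e_1\dots e_{i-1})$:
$$e_i\in\{1,4\},\quad\text{or}\quad e_i\in\{2^-,3^+\}\text{ and }y<t_v,\quad\text{or}\quad e_i\in\{3^-,2^+\}\text{ and }y>t_v .$$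
These are the heights at which a walker passes through the state $e$. $I(e)$ is an open interval, possibly empty, and depends only on $t_v$ for proper prefixes $v$ of $b(e)$. Call $e$ *admissible* if $I(e)\ne\emptyset$; prefixes of admissible words are admissible. The admissible $e$ with $b(e)=v$ are the copies of the edge $v$; let $n_v$ be their number. Their intervals $I(e)$ are pairwise disjoint, because at the first difference two such words have the same digit, so the letters $2^-,2^+$ or $3^-,3^+$, at the same block.

Let $e$ be admissible, $b(e)=v$, $|v|<K$. If $t_v\in I(e)$, call $e$ a *diamond*: then all six extensions are admissible, since $I(e)$ is open. If $t_v\notin I(e)$, then $I(e)$ lies on one side of $t_v$ and exactly four extensions are admissible, one per digit: $\{1,2^-,3^+,4\}$ or $\{1,3^-,2^+,4\}$. At most one $e$ with $b(e)=v$ is a diamond, by disjointness. Hence $n_{vi}\le n_v+1$, and $n_v\le|v|+1$.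

Define weights on admissible words by $\omega(\emptyset)=1$; for a diamond $e$ put $\omega(e1)=\omega(e4)=\frac14\omega(e)$ and $\omega(e2^\pm)=\omega(e3^\pm)=\frac18\omega(e)$; for other $e$ give each admissible extension $\frac14\omega(e)$. Each digit receives total weight $\frac14\omega(e)$, so by induction
$$\sum_{b(e)=v}\omega(e)=4^{-|v|},\qquad\text{hence}\qquad\sum_{|e|=j}\omega(e)=1,\tag{5}$$
the sums being over admissible words.

**Lemma 8.** The $t_v$ can be chosen distinct in $I_0$ and such that
$$G_0:=\sum_{e\text{ diamond}}\omega(e)\ \ge\ \sum_{j=0}^{K-1}\frac1{j+1}\ \ge\ \log K .$$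

*Proof.* Choose $t_v$ recursively on $|v|$. When $t_v$ is to be chosen, the admissible words $e$ with $b(e)=v$ and their weights are already determined. Let $e_v^*$ be one of maximal weight, and pick $t_v\in I(e_v^*)$ different from the finitely many times chosen before. Then $e_v^*$ is a diamond, and by (5) and $n_v\le|v|+1$ its weight is at least $4^{-|v|}/(|v|+1)$. There are $4^j$ blocks of level $j$; sum over them and over $j<K$. $\square$

*The first levels by hand.* The empty word is a diamond of weight $1$. At level $1$, the words $1$ and $4$ are diamonds of weight $\frac14$; block $2$ has the copies $2^-,2^+$ of weight $\frac18$, one of which becomes a diamond, and similarly block $3$. Diamond weight at level $1$: $\frac34$. Suppose $2^-$ was chosen, so $t_2<t_\emptyset$. Block $22$ then has three copies: $2^-2^-$ and $2^-2^+$ of weight $\frac1{64}$, and $2^+2^+$ of weight $\frac1{32}$ (above $t_\emptyset$ we are also above $t_2$). The greedy rule now puts the crossing $t_{22}$ into the copy $2^+2^+$, the one that was passed over before. This return to neglected copies is the difference from the choice with $\sum(\frac34)^j$.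

From now on the times are those of Lemma 8. Let
$$V_K=\{A(e),\ A(e)\cup b(e):\ e\text{ admissible},\ |e|\le K\},$$
a finite set with metric $\mu(z\triangle z')$; it depends on $K$ and on the times. Its elements are unions of blocks of level $K$, so distinct elements are at distance at least $4^{-K}$.

## Uniform convexity against weighted diamonds

**Definition.** A Banach space satisfies (UC$_s$), $s\ge2$, with constant $c>0$ if for all $x,y$
$$\Big\|\tfrac{x+y}2\Big\|^s+c\,\Big\|\tfrac{x-y}2\Big\|^s\le\tfrac12\big(\|x\|^s+\|y\|^s\big).$$

By the parallelogram law, Hilbert spaces satisfy this with $s=2$, $c=1$; this is all that Theorem A needs. The plane with the $\ell^1$ norm satisfies it for no $s$ and $c$: for $x=(1,0)$, $y=(0,1)$ it would say $1+c\le1$. For Theorem B we recall two theorems. A Banach space is superreflexive if every Banach space finitely representable in it is reflexive. By Pisier (Israel J. Math. 20 (1975)), every superreflexive space has an equivalent norm with modulus of convexity $\delta(\eta)\ge C\eta^s$ for some $C>0$, $2\le s<\infty$; and this property of a norm is equivalent to (UC$_s$) for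 some $c>0$ (Ball–Carlen–Lieb, Invent. Math. 115 (1994), Prop. 7). So every superreflexive space has an equivalent norm satisfying (UC$_s$) for some $s$ and $c$.

**Proposition 9.** Let $Y$ satisfy (UC$_s$) with constant $c$, and let $f:V_K\to Y$ satisfy $\mu(z\triangle z')\le\|f(z)-f(z')\|\le\Gamma\,\mu(z\triangle z')$. Then $\Gamma^s\ge\frac c2\log K$.

*Proof.* For admissible $e\in E^j$ let
$$\sigma(e)=4^j\|f(A(e)\cup b(e))-f(A(e))\|\le\Gamma,\qquad \Phi_j=\sum_{|e|=j}\omega(e)\sigma(e)^s\le\Gamma^s ,$$
the last inequality by (5). $\sigma(e)$ is the stretch of the edge $e$. We show that the average $\Phi_j$ grows by the diamond weight at each level. Let $|e|=j<K$, $A=A(e)$, $v=b(e)$, $\ell=4^{-j-1}$.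

**Step 1: no diamond.** An edge that is merely subdivided does not lose. If $e$ is not a diamond, its four admissible extensions correspond to four consecutive steps from $A$ to $A\cup v$, adding the children one by one in the order $1,2,3,4$ or $1,3,2,4$; e.g. $A(e3^+)=A\cup v1\cup v2$, and $A(e3^+)\cup b(e3^+)=A\cup v1\cup v2\cup v3=A(e4)$. So by the triangle inequality $\sigma(e)$ is at most the average of the four $\sigma(eh)$, and by convexity $\sigma(e)^s$ is at most the average of the $\sigma(eh)^s$.

**Step 2: a diamond.** Here (UC$_s$) gives a gain. Put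
$$z_0=A\cup v1,\quad z_2=z_0\cup v2,\quad z_3=z_0\cup v3,\quad z_{23}=z_0\cup v2\cup v3 .$$
All are in $V_K$: $z_0=A(e2^-)=A(e3^-)$, $z_2=A(e3^+)$, $z_3=A(e2^+)$, $z_{23}=A(e4)$. The vectors
$$x_1=f(z_2)-f(z_0),\quad x_2=f(z_{23})-f(z_2),\quad x_1'=f(z_3)-f(z_0),\quad x_2'=f(z_{23})-f(z_3)$$
have norms $\ell\sigma(e2^-),\ \ell\sigma(e3^+),\ \ell\sigma(e3^-),\ \ell\sigma(e2^+)$. Let $w=f(z_{23})-f(z_0)=\frac{x_1+x_1'}2+\frac{x_2+x_2'}2$ and $\delta=f(z_2)-f(z_3)=x_1-x_1'=-(x_2-x_2')$. By convexity, then (UC$_s$) for the pairs $x_1,x_1'$ and $x_2,x_2'$,
$$\Big\|\frac w2\Big\|^s\le\frac12\Big(\Big\|\frac{x_1+x_1'}2\Big\|^s+\Big\|\frac{x_2+x_2'}2\Big\|^s\Big)\le\frac14\big(\|x_1\|^s+\|x_1'\|^s+\|x_2\|^s+\|x_2'\|^s\big)-c\Big\|\frac\delta2\Big\|^s .$$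
Here $\|\delta\|\ge\mu(z_2\triangle z_3)=\mu(v2\cup v3)=2\ell$. Dividing by $\ell^s$,
$$\Big(\frac{\|w\|}{2\ell}\Big)^s\le\frac14\sum_{h\in\{2^\pm,3^\pm\}}\sigma(eh)^s-c .$$
Going from $A$ to $A\cup v$ through $z_0$ and $z_{23}$ gives $\sigma(e)\le\frac14\big(\sigma(e1)+2\cdot\frac{\|w\|}{2\ell}+\sigma(e4)\big)$, and by convexity
$$\sigma(e)^s\le\tfrac14\sigma(e1)^s+\tfrac12\big(\tfrac{\|w\|}{2\ell}\big)^s+\tfrac14\sigma(e4)^s\le\tfrac14\big(\sigma(e1)^s+\sigma(e4)^s\big)+\tfrac18\sum_{h\in\{2^\pm,3^\pm\}}\sigma(eh)^s-\tfrac c2 .$$

**Step 3: summation.** The coefficients are exactly those of the weights. Multiplying by $\omega(e)$ and summing over admissible $e$ of length $j$,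
$$\Phi_{j+1}\ge\Phi_j+\frac c2\sum_{|e|=j,\ e\text{ diamond}}\omega(e).$$
Hence $\Gamma^s\ge\Phi_K\ge\frac c2G_0\ge\frac c2\log K$ by Lemma 8. $\square$

The abstract sets in $V_K$ must be visible in the plane.

**Proposition 10.** Suppose a gadget of depth $K$ is standard on $I\supset I_0$ with windows $J_v\ni t_v$ whose total length is less than the length of each nonempty $I(e)$, $|e|\le K$. Then for each $z\in V_K$ there is $p_z=(x,y)$ with $y\in I_0$ and $S(p_z)=z$. Moreover $x$ can be chosen in any prescribed open interval that contains all values $f_\lambda(y)$, $\lambda\in\Lambda$, $y\in I_0$.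

*Proof.* Let $e$ be admissible, $|e|=j$. By the length condition there is $y\in I(e)$ outside all windows. For all $|v|<K$ the children of $v$ are then strictly ordered at height $y$: as $1,2,3,4$ if $y<t_v$ and as $1,3,2,4$ if $y>t_v$. So the blocks of level $j$ are strictly ordered. Since $y\in I(e)$, at each prefix $v=b(e_1\dots e_{i-1})$ the children before $c(e_i)$ form $\beta_v(e_i)$: for $2^-,3^+$ we have $y<t_v$ and the order $1,2,3,4$; for $3^-,2^+$ we have $y>t_v$ and the order $1,3,2,4$; for $1$ and $4$ it holds in both orders. So the union of the level-$j$ blocks before $b(e)$ is $A(e)$. Blocks are clopen in the compact space $\Lambda$ and $\lambda\mapsto f_\lambda(y)$ is continuous, so if $A(e)\ne\emptyset$ then $\max_{A(e)}f_\lambda(y)<\min_{\Lambda\setminus A(e)}f_\lambda(y)$, and any $x$ strictly between gives $S(x,y)=A(e)$. If $A(e)=\emptyset$, take $x<\min_\Lambda f_\lambda(y)$ in the prescribed interval. The same works for $A(e)\cup b(e)$, taking $x>\max_\Lambda f_\lambda(y)$ if this set is $\Lambda$. $\square$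

## The strip: proof of Theorem A

**Step 1: a gadget on the strip.** We need, for each $K$, a gadget that is standard on $(0,1)$ with short windows. Let $I=I_0=(0,1)$, take the times $t_v$ from Lemma 8, and set
$$g_{v,1}=-3,\quad g_{v,2}(y)=y-t_v,\quad g_{v,3}(y)=t_v-y,\quad g_{v,4}=3 .$$
On $(0,1)$ we have $|g_{v,i}|\le3$. Let $|v|=j<K$, $\lambda\in vi$, $\lambda'\in vi'$, $i\neq i'$, $y\in I$. The terms of $f_\lambda,f_{\lambda'}$ up to $\varepsilon^j$ agree, so $f_\lambda(y)-f_{\lambda'}(y)$ equals $\varepsilon^{j+1}(g_{v,i}-g_{v,i'})(y)$ up to an error at most $6\varepsilon^{j+2}/(1-\varepsilon)<7\varepsilon^{j+2}$, as $\varepsilon\le\frac18$. For $\{i,i'\}\ne\{2,3\}$ we have $|g_{v,i}-g_{v,i'}|\ge2>7\varepsilon$, so (S1) holds. And $g_{v,2}-g_{v,3}=2(y-t_v)$, so (S2) holds with $J_v=[t_v-4\varepsilon,t_v+4\varepsilon]$, outside which $2|y-t_v|>8\varepsilon>7\varepsilon$. The $t_v$ are finitely many distinct numbers chosen before $\varepsilon$, and there are finitely many nonempty intervals $I(e)$. So for $\varepsilon$ small, depending on $K$ and the $t_v$, the windows are disjoint, with total length smaller than the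 length of every nonempty $I(e)$. Then the gadget is standard on $(0,1)$, and Propositions 7 and 10 apply. Also $|f_\lambda|\le3\sum_{i\ge1}\varepsilon^i\le1$ on $(0,1)$.

**Step 2: the metric.** We place one gadget for each $K$ in a row, with rapidly growing weights. Let $\Omega_2=\mathbb R\times(0,1)$. For $K=1,2,\dots$ take a gadget of depth $K$ as above, translated by $4K$ in $x$: its lines are $x=4K+f^{(K)}_\lambda(y)$. Denote its set function by $S_K(p)$ and put
$$d_K(p,q)=m_K\,\mu(S_K(p)\triangle S_K(q)),\quad m_K=20^K,\qquad \rho=\sum_Kd_K .$$
In $\Omega_2$ the lines of gadget $K$ lie in $|x-4K|\le1$. So on each bounded subset of $\Omega_2$ only finitely many $d_K$ are nonzero, and $\rho$ is a continuous pseudometric, additive on segments. On $\Omega=\Omega_2\times\mathbb R^{n-2}$, with $\pi$ the projection to $\Omega_2$, let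
$$d(p,q)=\rho(\pi p,\pi q)+|p-q| .$$
It is projective by Lemma 2.

**Step 3: $d$ is doubling.** By Lemma 1 it suffices that $(\Omega_2,\rho)$ is. Let $X_1=\{x\le6\}$ and $X_K=\{4K-2\le x\le4K+2\}$ for $K\ge2$; these cover $\Omega_2$. On $X_K$ we have $S_j=\Lambda$ for $j<K$ and $S_j=\emptyset$ for $j>K$. So $\rho=d_K$ on $X_K$, and $X_K$ is $D_1$-doubling by Proposition 7. If $K<K'<K''$, $p\in X_K$ and $q\in X_{K''}$, then $S_{K'}(p)=\emptyset$, $S_{K'}(q)=\Lambda$, so $\rho(p,q)\ge m_{K'}$.

Consider $B(p,r)$ and let $J$ be the largest index with $m_J\le r/4$ ($J=0$ if there is none). On $\bigcup_{j\le J}X_j$ only $d_1,\dots,d_J$ contribute, so its diameter is at most $\sum_{j\le J}m_j\le\frac{20}{19}\cdot\frac r4<\frac r2$: one set. If $B(p,r)$ met $X_K,X_{K'},X_{K''}$ with $J<K<K'<K''$, then $2r\ge m_{K'}\ge m_{J+2}=20m_{J+1}>5r$, a contradiction. So $B(p,r)$ meets at most two $X_K$ with $K>J$, and each intersection lies in a ball of radius $2r$ of $X_K$, hence is covered by $D_1^2$ sets of diameter $\le r/2$. Thus $\rho$ is $(1+2D_1^2)$-doubling.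

**Step 4: $d$ does not embed.** Let $f:(\Omega,d)\to Y$ be bi-Lipschitz with constant $L$, where $Y$ is a Hilbert space or, more generally, superreflexive. After passing to an equivalent norm (unnecessary for Hilbert spaces; this may change $L$), $Y$ satisfies (UC$_s$) with some constant $c$. For each $K$, Proposition 10 provides points $p_z$, $z\in V_K$, for gadget $K$ with $|x-4K|<2$, $y\in(0,1)$ and other coordinates $0$. They lie over $X_K$, so their distances in the other $d_j$ vanish; and their Euclidean distances are less than $5\le5^K=m_K4^{-K}\le m_K\mu(z\triangle z')$ for $z\ne z'$. So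
$$m_K\mu(z\triangle z')\le d(p_z,p_{z'})\le2m_K\mu(z\triangle z').$$
Hence $z\mapsto\frac L{m_K}f(p_z)$ satisfies the hypothesis of Proposition 9 with $\Gamma=2L^2$, and $(2L^2)^s\ge\frac c2\log K$ for all $K$, a contradiction. This proves Theorem A, and also the second sentence of Theorem B. $\blacksquare$

## Gadgets in the whole plane

On the strip we could ignore what the lines do outside heights $(0,1)$. On $\mathbb R^2$ we cannot: lines of different slopes go on to meet elsewhere, within one gadget and between gadgets, and three or more bundles running into each other could spoil the doubling property. The plan is to keep all these unwanted crossings far apart. We first redesign one gadget so that its *outer* crossings are far from each other and from the origin; then we lay the gadgets along tangents of a parabola, with no three thin bundles through a common point.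

**Construction of the planar gadget.** Fix $K$ and $\delta\in(0,1)$, let $I_0=(-\delta/2,\delta/2)$, and take times $t_v$ from Lemma 8. Enumerate the words of length $<K$ as $v_1,v_2,\dots$; for $v=v_i$ put $M=100^{2i-1}$, $M'=100^{2i}$ and
$$g_{v,1}=-M,\quad g_{v,2}=y-t_v,\quad g_{v,3}=t_v-y,\quad g_{v,4}=M'+\tfrac y2 .$$
The slopes $0,1,-1,\frac12$ differ pairwise by at least $\frac12$ and have modulus $\le1$. The graphs of $g_{v,i},g_{v,i'}$ cross at one height $\tau_v(i,i')$. We have $\tau_v(2,3)=t_v$ (the *inner* height), and the *outer* heights are
$$t_v-M,\quad t_v+M,\quad-2(M+M'),\quad2(M'+t_v),\quad\tfrac23(t_v-M')$$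
for the pairs $12,13,14,24,34$. Up to errors at most $1$, the positive ones are $100^{2i-1}$ and $2\cdot100^{2i}$, and the negative ones are $-1,-\frac{200}3,-202$ times $100^{2i-1}$. Passing from $i$ to $i+1$ multiplies by $10^4$. So all outer heights, over all $v$, have modulus $\ge10$ and differ pairwise by at least $20$.

Let $G\ge1$ satisfy $|g_{v,i}(y)|\le G(1+|y|)$ for all $v,i,y$, and let $\tau_{\max}$ be the maximum of all $|\tau_v(i,i')|$. These do not depend on $\varepsilon$. For $\lambda\in vi$, $\lambda'\in vi'$, $i\ne i'$, $|v|=j$, the difference $f_\lambda-f_{\lambda'}$ equals $\varepsilon^{j+1}(g_{v,i}-g_{v,i'})$ up to an error at most $2G(1+|y|)\varepsilon^{j+2}/(1-\varepsilon)\le4G\varepsilon^{j+2}(1+|y|)$, and $|g_{v,i}-g_{v,i'}|\ge\frac12|y-\tau|$ with $\tau=\tau_v(i,i')$. If $4G\varepsilon\le\frac14$, then, as $1+|y|\le1+|\tau|+|y-\tau|$,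
$$4G\varepsilon(1+|y|)\le4G\varepsilon(1+|\tau|)+\tfrac14|y-\tau| .$$
So $vi,vi'$ are strictly ordered at $y$, in the order of $g_{v,i}(y),g_{v,i'}(y)$, whenever $|y-\tau|>\eta:=16G\varepsilon(1+\tau_{\max})$. Call $[\tau-\eta,\tau+\eta]$ the *window of $(v;i,i')$*. Take $\varepsilon\le\frac18$ so small that $4G\varepsilon\le\frac14$, $\eta<1$, all windows (inner and outer) are pairwise disjoint, inner windows lie in $(-\delta,\delta)$, and the total length of the inner windows is less than the length of every nonempty $I(e)$.

For a leaf $w$ let $Z_w=\{(x,y):\min_{\lambda\in w}f_\lambda(y)\le x\le\max_{\lambda\in w}f_\lambda(y)\}$, a closed strip between parallel lines, the *leaf strip*.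

**Lemma 11.** The planar gadget has the following properties.

(i) It is standard on $(-9,9)$, the $J_v$ being the inner windows; outer windows lie in $\{|y|>9\}$.

(ii) $|f_\lambda(y)|\le\kappa(1+|y|)$ with $\kappa=G\varepsilon/(1-\varepsilon)$, which is as small as we like.

(iii) Distinct leaves have different slopes.

(iv) If $w\subset vi$, $w'\subset vi'$ are leaves and $i\ne i'$, then $Z_w$ and $Z_{w'}$ can meet only at heights in the window of $(v;i,i')$. No three leaf strips of the gadget have a common point.

*Proof.* (i) Outer heights have modulus $\ge10$ and $\eta<1$. So on $(-9,9)$ the order of $vi,vi'$, $\{i,i'\}\ne\{2,3\}$, is strict and constant; it is the order at $0$, where $g_{v,1}(0)<g_{v,2}(0),g_{v,3}(0)<g_{v,4}(0)$. This is (S1). For $y<t_v$ we have $g_{v,2}(y)<g_{v,3}(y)$, for $y>t_v$ the reverse; this is (S2). (ii) $|f_\lambda(y)|\le\sum_{i\ge1}\varepsilon^iG(1+|y|)$. (iii) If two leaves lie in different children of a block of level $j$, their slopes differ by at least $\varepsilon^{j+1}\big(\frac12-\frac{2\varepsilon}{1-\varepsilon}\big)\ge\varepsilon^{j+1}(\frac12-\frac27)>0$. (iv) Outside the window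 $vi$ and $vi'$ are strictly ordered, so the first claim is clear. Three distinct leaves cannot all be pairwise separated by the same $(v;i,i')$, since two of the three would lie in the same child. So a common point would have its height in two different windows, but these are disjoint. $\square$

**Lemma 12.** There is a universal $D_4$ such that for every planar gadget and every interval $I$ of length $\le8$, $(\mathbb R\times I,d_\mu)$ is $D_4$-doubling.

*Proof.* If $I\subset(-9,9)$, use Lemma 11(i) and Proposition 7. Otherwise $I\subset\{|y|\ge1\}$, so $I$ meets no inner window; and since outer windows are at distance at least $18$ from each other, it meets at most one outer window $J$, of $(u;i,i')$ say.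

**Step 1: no window.** Every pair of lines is separated by some $(v;h,h')$ or lies in one leaf, so if $I$ meets no window, the order of every pair is strict and constant on $I$. All $S(p)$ are initial segments of one fixed total order. They form a chain, isometric to a subset of $\mathbb R$ via $S\mapsto\mu(S)$.

**Step 2: the order around the crossing.** Now let $J$ exist. We show that the rest of the gadget sees $ui\cup ui'$ as one piece. The order of all pairs of lines is strict and constant on $I$ except for pairs between $ui$ and $ui'$. Another child $ui''$ of $u$ has a constant order relative to $ui$ on $J$, and relative to $ui'$ on $J$, because $J$ is disjoint from the windows of $(u;i,i'')$ and $(u;i',i'')$. At the centre of $J$ we have $g_{u,i}=g_{u,i'}$, so the two orders are the same: $ui''$ lies throughout $J$ on one and the same side of $ui$ and $ui'$. A line $\lambda\notin u$ is separated from $u$ at a proper ancestor of $u$, so it lies on one side of all of $u$. Hence any $\lambda\notin ui\cup ui'$ is before all of $ui\cup ui'$ or after all of it, at heights in $J\cap I$; and by constancy of the order on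 $I$, at all heights in $I$. Let $A$ be the set of those before.

**Step 3: two chains and a planar set.** Consider the two total orders in which $A$ comes first, then $ui,ui'$ (first order) or $ui',ui$ (second order), then the rest, with the fixed internal orders. If $p$ does not cut both $ui$ and $ui'$, then $S(p)$ is an initial segment of one of them. This is clear if $y\notin J$, because then one of them is the actual order at height $y$. If $y\in J$: when some $\lambda\in A$ is not in $S(p)$, everything outside $A$ is after it, so $S(p)$ is an initial segment of $A$; when $S(p)$ meets the rest, $S(p)\supset A\cup ui\cup ui'$ and the claim is again clear; otherwise $S(p)=A\cup T\cup T'$ with initial segments $T\subset ui$, $T'\subset ui'$, one of which is empty or full. If $T=\emptyset$ or $T'=ui'$, this is an initial segment of the second order; if $T=ui$ or $T'=\emptyset$, of the first. If $p$ cuts both, then $y\in J$ and $S(p)=A\cup T\cup T'$ with $T,T'$ in two fixed chains; these sets form a space isometric to a subset of $(\mathbb R^2,\ell^1)$. So we have a union of two chains and one planar set; apply Lemma 1(iii)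 twice. $\square$

## Placing the gadgets along tangents of a parabola

For $K\ge1$ let $\tau_K=2^{-K}$, $c_K=(\tau_K,\tau_K^2)$, and let $\ell_K:\ Y=2\tau_KX-\tau_K^2$ be the tangent to the parabola $Y=X^2$ at $c_K$. Put $D_K(X,Y)=Y-2\tau_KX+\tau_K^2$, which vanishes on $\ell_K$, and let $\Phi_K$ be the isometry $(x,y)\mapsto c_K+yu_K+xn_K$, with $u_K$ the unit direction of $\ell_K$ and $n_K$ a unit normal. Gadget $K$ (depth $K$, parameters $\delta_K,\varepsilon_K,\kappa_K$) is moved by $\Phi_K$. By Lemma 11(ii) its lines and leaf strips lie in
$$W_K=\Phi_K\{|x|\le\kappa_K(1+|y|)\}.$$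
We shall choose
$$\delta_K\le4^{-K}/100,\qquad\kappa_K\le\delta_K/4,\qquad q_K:=6\kappa_K\le16^{-K}/100. \tag{6}$$

**Lemma 13.** Under (6) the following hold, with $p=(X,Y)$.

(a) If $p\in W_K$, then $|p-c_K|\le3|X|+2$ and $|D_K(p)|\le q_K(1+|X|)$.

(b) If $p\in W_a\cap W_b$, $a<b$, then $|X|<1$ and $\big|X-\frac{\tau_a+\tau_b}2\big|\le8^{-a}/25$.

(c) $W_a\cap W_b\cap W_e=\emptyset$ for $a<b<e$.

(d) $B(c_j,2\delta_j)\cap W_i=\emptyset$ for $i\ne j$.

(e) No three distinct leaf strips, of any gadgets, have a common point, and no two are parallel.

(f) For each $K$ there is $r_K>0$, depending only on gadgets $1,\dots,K-1$, such that every closed disc of radius $\le r_K$ meets at most two leaf strips of these gadgets (put $r_1:=1$).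

*Proof.* (a) Write $p=\Phi_K(x,y)$. The distance from $p$ to $\ell_K$ is $|x|$, and $\tau_K\le\frac12$, so
$$|D_K(p)|=|x|\sqrt{1+4\tau_K^2}\le\sqrt2\,\kappa_K(1+|y|)\le2\kappa_K(1+|p-c_K|)\le2\kappa_K(2+|X|+|Y|),$$
using $|p-c_K|\le|X|+|Y|+\tau_K+\tau_K^2\le|X|+|Y|+1$. Since $2\kappa_K\le\frac14$ and $Y=D_K+2\tau_KX-\tau_K^2$, we get $|Y|\le|X|+\frac14+\frac14(2+|X|+|Y|)$, so $|Y|\le\frac53|X|+1\le2|X|+1$. Hence $|p-c_K|\le|X|+|Y|+1\le3|X|+2$, and $|D_K(p)|\le2\kappa_K(1+|p-c_K|)\le2\kappa_K(3+3|X|)=q_K(1+|X|)$.

(b) We have $D_b-D_a=2(\tau_a-\tau_b)\big(X-\frac{\tau_a+\tau_b}2\big)$ and $2(\tau_a-\tau_b)\ge2^{-a}$. So by (a) and (6)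
$$\Big|X-\frac{\tau_a+\tau_b}2\Big|\le2^a(q_a+q_b)(1+|X|)\le2^a\cdot\frac{2}{100}\,16^{-a}(1+|X|)=\frac{8^{-a}}{50}(1+|X|).$$
Since $\frac{\tau_a+\tau_b}2\le\frac38$ and $\frac{8^{-a}}{50}\le\frac1{400}$, this gives $|X|<1$, and then the second claim.

(c) Otherwise (b) for $(a,b)$ and for $(b,e)$ gives $\frac38\,2^{-a}\le\frac12(\tau_a-\tau_e)\le\frac2{25}8^{-a}$, which is false.

(d) On this disc $|X|\le1$. We have $D_i(c_j)=(\tau_i-\tau_j)^2$ and $|\nabla D_i|\le\sqrt2$. With $\nu=\min(i,j)$, on the disc
$$|D_i|\ge(\tau_i-\tau_j)^2-2\sqrt2\,\delta_j\ge4^{-\nu-1}-0.03\cdot4^{-\nu}=0.22\cdot4^{-\nu},$$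
while on $W_i\cap\{|X|\le1\}$ we have $|D_i|\le2q_i\le0.02\cdot4^{-\nu}$ by (a).

(e) Three strips from one gadget: Lemma 11(iv). Three from distinct gadgets: (c). Suppose two are from gadget $j$ and one from $i\ne j$, with a common point $p=\Phi_j(x,y)$. By Lemma 11, the two meet either at an inner window height, so $|y|\le\delta_j$; then $|x|\le\kappa_j(1+\delta_j)\le\delta_j/2$, so $p\in B(c_j,2\delta_j)$, contrary to (d). Or they meet at $|y|\ge9$; then $9\le|p-c_j|\le3|X|+2$ gives $|X|>1$, contrary to (b).

Parallelism within one gadget is excluded by Lemma 11(iii). By (a), on a line contained in $W_i$ we have $|D_i|\le q_i(1+|X|)$; so the line is not vertical, and letting $|X|\to\infty$ shows that its slope in the $(X,Y)$-plane is within $q_i$ of $2\tau_i$. But $2|\tau_i-\tau_j|\ge2^{-\min(i,j)}>q_i+q_j$ for $i\ne j$.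

(f) If no $r_K$ works, then, since there are finitely many leaf strips, some triple of them is met by discs of radius $1/k$ for infinitely many $k$. The centres of these discs are bounded, because the set of points within distance $1$ of each of two non-parallel strips is bounded. A limit point of the centres lies in all three closed strips, contradicting (e). $\square$

## Every convex domain: proof of Theorem B

**Step 1: the metric on $\mathbb R^2$.** We choose the parameters so that gadget $K$ lives at a scale at which at most two older bundles are visible. Inductively for $K=1,2,\dots$ choose: $r_K$ from Lemma 13(f); $m_K>0$ with $8m_K\le\min(r_K,1)$ and, for $K\ge2$, $m_K\le m_{K-1}/4$; $\delta_K$ as in (6) with also $\delta_K\le m_K4^{-K}/8$; times in $(-\delta_K/2,\delta_K/2)$ by Lemma 8; then $\varepsilon_K$ small enough for the construction of the planar gadget and for (6). Let $d_K(p,q)=m_K\,d_\mu(\Phi_K^{-1}p,\Phi_K^{-1}q)$ for gadget $K$, and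
$$d_{(2)}(p,q)=|p-q|+\sum_{K\ge1}d_K(p,q).$$
As $d_K\le m_K$, the series converges uniformly; so its sum is a continuous pseudometric, additive on segments, and $d_{(2)}$ is a projective metric on $\mathbb R^2$ by Lemma 2.

**Step 2: $d_{(2)}$ is doubling.** Later gadgets are too light to matter at scale $r$, older ones show at most two leaves, and the current one is handled by Lemma 12. Let $M_K=\sum_{i\ge K}m_i\le\frac43m_K$.

If $r\ge4M_1$, cover the Euclidean disc of radius $r$ by universally many sets of Euclidean diameter $\le r/4$; their $d_{(2)}$-diameter is at most $r/4+M_1\le r/2$.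

If $r<4M_1$, let $K$ satisfy $4M_{K+1}\le r<4M_K$. Then $B_{d_{(2)}}(p_0,r)\subset U$, the closed Euclidean disc of radius $r<8m_K\le\min(r_K,1)$ centred at $p_0$. So $U$ meets at most two leaf strips of gadgets $<K$. The lines in the other leaves of these gadgets do not meet the connected set $U$, so they separate no points of $U$ and contribute nothing. A leaf $w$ of gadget $j$ contributes $m_j|\varphi(p)-\varphi(q)|$ with $\varphi(p)=\mu(S(p)\cap w)$ ($S$ being the set function of gadget $j$), because the sets $S(p)\cap w$ are initial segments of a fixed order. This is a multiple of the pullback of the metric of $\mathbb R$, so it is universally doubling. Finally $d_K|_U$ is $D_4$-doubling by Lemma 12, since the heights of points of $U$ in the coordinates of gadget $K$ vary in an interval of length $\le2$. By Lemma 1(ii), applied to these at most four summands, $d^{(K)}=|\cdot|+\sum_{j\le K}d_j$ is $D_5$-doubling on $U$ with $D_5$ universal. Since $d^{(K)}\le d_{(2)}$, the ball $B_{d_{(2)}}(p_0,r)$ lies in the $d^{(K)}|_U$-ball of radius $r$ about $p_0$, and we cover the latter by $D_5^2$ sets of $d^{(K)}$-diameter $\le r/4$.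 Their $d_{(2)}$-diameter is at most $r/4+M_{K+1}\le r/2$.

**Step 3: transfer to $\Omega$.** Let $\Omega\subseteq\mathbb R^n$ be a convex domain, and $T$ an affine bijection of $\mathbb R^n$ with $T(\Omega)\supset B(0,2)$. Affine bijections are homeomorphisms that preserve segments, so projective metrics can be pulled back by $T$, and the pullback is isometric to the original. It thus suffices to treat $\Omega\supset B(0,2)$. With $\pi:\mathbb R^n\to\mathbb R^2$ the projection to the first two coordinates, put
$$d(p,q)=d_{(2)}(\pi p,\pi q)+|p-q|\quad\text{on }\Omega .$$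
It is projective by Lemma 2 and doubling by Lemma 1.

**Step 4: $d$ does not embed.** We find $V_K$ near $c_K$, at the scale $m_K$. For $y\in I_0=(-\delta_K/2,\delta_K/2)$ we have $|f_\lambda(y)|\le\kappa_K(1+|y|)<\delta_K$. So Proposition 10, with $I=(-9,9)$ and the inner windows, gives points $p_z$, $z\in V_K$ (other coordinates $0$), with
$$\pi p_z\in\Phi_K\big((-\delta_K,\delta_K)\times(-\tfrac{\delta_K}2,\tfrac{\delta_K}2)\big)\subset B(c_K,2\delta_K)\subset B(0,2)$$
at which the set function of gadget $K$ equals $z$. By Lemma 13(d), no line of a gadget $i\ne K$ meets the disc $B(c_K,2\delta_K)$, so $d_i$ vanishes between these points. The Euclidean metric enters $d$ twice, and the disc has diameter $4\delta_K$; so for $z\ne z'$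
$$m_K\mu(z\triangle z')\le d(p_z,p_{z'})\le m_K\mu(z\triangle z')+8\delta_K\le2m_K\mu(z\triangle z'),$$
as $8\delta_K\le m_K4^{-K}$. If $f$ is a bi-Lipschitz map with constant $L$ into a space with (UC$_s$), then $z\mapsto\frac L{m_K}f(p_z)$ satisfies the hypothesis of Proposition 9 with $\Gamma=2L^2$ for every $K$, so $(2L^2)^s\ge\frac c2\log K$ for all $K$, a contradiction. Superreflexive spaces are covered after renorming, as before.

**Step 5: isometric embedding into $L_1$.** All metrics in the proofs of Theorems A and B are sums of multiples of pseudometrics $\mu(S(p)\triangle S(q))=\|1_{S(p)}-1_{S(q)}\|_{L_1}$ and of Euclidean metrics (composed with projections). Euclidean space embeds isometrically in $L_1(S^{n-1})$ via $x\mapsto C\langle x,\cdot\rangle$ with a suitable constant $C$, since $\int|\langle x,\xi\rangle|\,d\xi$ is rotation invariant in $x$, homogeneous, and nonzero for $x\ne0$. Fix a base point $p_0$. Map $p$ to the family of differences of these functions at $p$ and at $p_0$, multiplied by the coefficients such as $m_K$, in the $\ell_1$-sum of the $L_1$-spaces. This is well defined because the sums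 defining $d(p,p_0)$ converge, and it is an isometry. Pulling back by $T$ changes nothing. $\blacksquare$

## Nested caps of the disc: proof of Theorem C

Theorem C needs a different and simpler construction: a metric that contains a tree with so many branches that $\mathbb R^m$ has no room for it, while $b$ coordinates suffice, one for each branching direction. The letter $b$ now denotes a number.

Let $b=4^m+1$ and let $D\subset\mathbb R^2$ be the open unit disc. A *cap* is a nonempty part of $D$ cut off by a chord.

**Step 1: the caps.** For each nonempty word $w$ over $\{1,\dots,b\}$ we choose an affine $h_w$ with supremum $2$ on $D$ such that $C_w=D\cap\{h_w>0\}$ and $C'_w=D\cap\{h_w>1\}$ are caps, $C_1,\dots,C_b$ are disjoint, and for each $w$ the caps $C_{w1},\dots,C_{wb}$ are disjoint and contained in $C'_w$. Proceed recursively: take $b$ disjoint closed subarcs in the interior of the boundary arc of $C'_w$ (for the first step, of the unit circle, each shorter than a half circle), let the new caps be those that they span, and scale the affine functions that vanish on the chords. A cap spanned by an arc shorter than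 a half circle is contained in the convex hull of the arc. If the arc lies in $\{h_w>1\}$, so does the cap. If two such closed arcs are disjoint, the second lies strictly on the other side of the chord of the first, so does its convex hull, and the caps are disjoint.

It follows that caps $C_w$ with $w$ of the same length are disjoint, and so are $C_w,C_{w'}$ whenever neither of $w,w'$ is a prefix of the other.

**Step 2: the metric.** Let $\varphi_w=\min(\max(h_w,0),1)$, and
$$\rho(p,q)=\sum_{w\ne\emptyset}4^{-|w|}|\varphi_w(p)-\varphi_w(q)|,\qquad F(p)=\sum_{w\neq\emptyset}4^{-|w|}\varphi_w(p)\,e_{\mathrm{last}(w)}\in\mathbb R^b,$$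
where $\mathrm{last}(w)$ is the last letter of $w$ and $e_1,\dots,e_b$ is the standard basis. For each $p$ at most one word of each length has $\varphi_w(p)>0$. So the level-$j$ part of $\rho$ is a finite sum bounded by $2\cdot4^{-j}$, and the series converges uniformly. $\rho$ is a continuous pseudometric, additive on segments because each $\varphi_w$ is monotone along segments. On $\Omega=D\times\mathbb R^{n-2}$ let $d(p,q)=\rho(\pi p,\pi q)+|p-q|$, with $\pi$ the projection to the first two coordinates; $d$ is projective by Lemma 2.

**Step 3: $b$ coordinates suffice.** We claim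
$$\tfrac12\rho(p,q)\le\|F(p)-F(q)\|_1\le\rho(p,q)\qquad(p,q\in D).$$
The right inequality is the triangle inequality. For the left one, note first that $\varphi_{wi}(p)>0$ implies $p\in C_{wi}\subset C'_w$, so $\varphi_w(p)=1$. Put $C_\emptyset=D$, $\varphi_\emptyset=1$, and let $u$ be the longest word with $p,q\in C_u$. If there is no longest one, then along an infinite chain of words $\varphi_w(p)=\varphi_w(q)=1$, and for all other words both are $0$; so $\rho(p,q)=0$ and we are done. Otherwise the terms of nonempty proper prefixes of $u$ are equal for $p$ and $q$ (both have $\varphi=1$) and cancel, and words not comparable with $u$ contribute $0$, since their caps are disjoint from $C_u$.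

*Case 1: $\varphi_u(p),\varphi_u(q)$ are not both $1$.* Say $\varphi_u(p)\le\varphi_u(q)$, $\varphi_u(p)<1$. Then $p$ is in no $C_{ui}$, so all proper extensions $w$ of $u$ have $\varphi_w(p)=0$, and $F(q)-F(p)$ is a sum of vectors with nonnegative coordinates. Hence $\|F(q)-F(p)\|_1$ is the sum of their norms, which is $\rho(p,q)$.

*Case 2: both equal $1$.* Let $a=\sum4^{-|w|}\varphi_w(p)e_{\mathrm{last}(w)}$, summed over proper extensions $w$ of $u$, and $a'$ likewise for $q$. Then $F(p)-F(q)=a-a'$. By maximality of $u$ no $w$ gives a nonzero term in both, so $\rho(p,q)=\|a\|_1+\|a'\|_1$. If $a=0$ or $a'=0$ we are done. Otherwise $p\in C_{ui}$, $q\in C_{ui'}$ with $i\ne i'$. The tail of $a$ beyond its first term $4^{-|u|-1}\varphi_{ui}(p)e_i$ is zero unless $\varphi_{ui}(p)=1$, and then its norm is at most $\sum_{j\ge|u|+2}4^{-j}=\frac13\,4^{-|u|-1}$, a third of the norm of the first term. So $a_i\ge\frac34\|a\|_1$, and similarly $a'_{i'}\ge\frac34\|a'\|_1$. The other coordinates satisfy $a_{i'}\le\frac14\|a\|_1$, $a'_i\le\frac14\|a'\|_1$. Hence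
$$\|a-a'\|_1\ge(a_i-a_i')+(a'_{i'}-a_{i'})\ge\tfrac34\|a\|_1-\tfrac14\|a'\|_1+\tfrac34\|a'\|_1-\tfrac14\|a\|_1=\tfrac12\rho(p,q).$$

This proves the claim. So $p\mapsto(F(\pi p),p)\in\mathbb R^{b+n}$ is bi-Lipschitz for $d$, and in particular $d$ is doubling, by Lemma 1(v).

**Step 4: $m$ coordinates do not suffice.** We count separated points. For each $w$ of length $k$ pick $p_w\in D$ with $h_w(p_w)=1$ (other coordinates $0$); it exists since $h_w$ is continuous on $D$, takes the value $0$ on the chord and has supremum $2$. Then $p_w\in C_w$, $\varphi_{w^*}(p_w)=1$ for all nonempty prefixes $w^*$ of $w$ (including $w$), and $p_w\notin C_w'$, so $p_w$ lies in no $C_{wi}$. For $w\ne w'$ of length $k$ with first difference at position $j$,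
$$\rho(p_w,p_{w'})=2\sum_{i=j}^k4^{-i}\ge2\cdot4^{-k}.$$
So these $b^k$ points are pairwise at $d$-distance at least $2\cdot4^{-k}$, in a set of diameter at most $\frac23+2<3$.

Suppose there is a bi-Lipschitz map to $\mathbb R^m$ with constant $L$. It gives $b^k$ points, pairwise at distance at least $2\cdot4^{-k}/L$, in a ball of radius $3L$. The open balls of radius $4^{-k}/L$ about them are disjoint and lie in a ball of radius $3L+4^{-k}/L$. Comparing volumes,
$$b^k\le(1+3L^24^k)^m\le(4L^2)^m\,4^{km}\qquad\text{for all }k,$$
which is impossible for large $k$, since $b>4^m$. $\blacksquare$
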